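# Greatest lower bounds of the ideals $\mathsf{conv}_\alpha$ in the Katětov order

## 1. A greatest lower bound that ZFC cannot decide

For a countable ordinal $\alpha\ge 2$ let $\mathsf{conv}_\alpha$ be the ideal of all subsets of the compact space $\omega^\alpha+1$ that have only finitely many accumulation points. These talks are about the family
$$\mathcal C=\{\mathsf{conv}_\alpha: 2\le\alpha<\omega_1\}$$
in the Katětov order $\le_K$. All ideals live on countable sets, "glb" means greatest lower bound in the Katětov order, and $=^*$ means "equal at all but finitely many arguments". $\bigoplus$ denotes the direct sum of countably many ideals. All terms are defined in Section 2 and at the start of Section 3.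

**Theorem 1.** Assume $2^{\aleph_0}<2^{\aleph_1}$. A nonempty family $\mathcal F$ of at most $\aleph_1$ ideals on countable sets has a glb if and only if some countable nonempty $\mathcal F_0\subseteq\mathcal F$ satisfies $\bigoplus\mathcal F_0\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$. In particular, $\mathcal C$ has no glb.

**Theorem 2.** Consider the principle

(U) there are pairwise distinct $y_\alpha\in\omega^\omega$ $(\alpha<\omega_1)$, $Y=\{y_\alpha:\alpha<\omega_1\}$, such that for all $(z_\alpha)_{\alpha<\omega_1}$ in $\omega^\omega$ there is a continuous $e\colon Y\to\omega^\omega$ with $e(y_\alpha)=^*z_\alpha$ for every $\alpha$.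

(U) implies that $\mathcal C$ has a glb. (U) follows from $\mathrm{MA}_{\aleph_1}$ (even for $\sigma$-centered posets, i.e. from $\mathfrak p>\omega_1$), and also from "$\mathfrak b>\omega_1$ and there is a Q-set of size $\aleph_1$".

**Theorem 3.** (ZFC) If $\mathcal C$ has a glb, then there is a set $Y$ of size $\aleph_1$ in a zero-dimensional Polish space all of whose subsets are relatively $\mathbf\Delta^0_5$ in $Y$.

**Corollary 4.** In the model obtained by adding $\omega_2$ Cohen reals to a model of GCH, $\mathcal C$ has no glb, although $2^{\aleph_0}=2^{\aleph_1}$ there.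

**Corollary 5.** If ZFC is consistent, then ZFC neither proves nor refutes that $\mathcal C$ has a glb.

Corollary 5 follows at once from Theorems 1 and 2. CH is consistent (Gödel) and implies $2^{\aleph_0}=\aleph_1<2^{\aleph_1}$, so there is no glb. $\mathrm{MA}_{\aleph_1}$ is consistent (Solovay–Tennenbaum), and under it there is a glb. The question whether $\mathcal C$ has a glb comes from Xing-Yu Hu, Zhang-Yi Luo, "Dense-set dependence in the Katětov order for uncountable coordinate ideals", arXiv:2608.02686 (2026).

In plain words, Theorem 1 says that, under a mild cardinal arithmetic hypothesis, an $\aleph_1$-sized family can have a glb only for a cheap reason: countably many members already do all the work. Theorem 2 says that if a certain uniformization of $\omega_1$ many reals by one continuous function is possible, then there is a glb of a different kind. Theorem 3 says that some strong uniformity of this type cannot be avoided. It is a partial converse; nobody should read it as an exact characterization.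

## 2. Ideals, the Katětov order, and the spaces $\omega^\alpha+1$

**Definition (ideal).** An ideal on a set $X$ is a family $\mathcal I\subseteq\mathcal P(X)$ that is closed under subsets and finite unions, contains all finite subsets of $X$, and satisfies $X\notin\mathcal I$.

In particular $X$ is infinite. So "on a countable set" means on a countably infinite set, and we may move an ideal to $\omega$ by a bijection whenever convenient.

**Definition (Katětov order).** For ideals $\mathcal I$ on $X$ and $\mathcal J$ on $Y$, write $\mathcal I\le_K\mathcal J$ if there is $f\colon Y\to X$ with $f^{-1}[B]\in\mathcal J$ for every $B\in\mathcal I$; such an $f$ is said to witness $\mathcal I\le_K\mathcal J$. Write $\mathcal I\equiv_K\mathcal J$ if both $\mathcal I\le_K\mathcal J$ and $\mathcal J\le_K\mathcal I$.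

The witness goes from the larger ideal's set to the smaller one's. Composition of witnesses gives transitivity, and a bijection carrying one ideal to another gives $\equiv_K$. A first example: the ideal $\mathrm{Fin}$ of finite subsets of $\omega$ is below every ideal on a countable set $Y$, since for a bijection $f\colon Y\to\omega$ the preimages of finite sets are finite. Hence every family of ideals has a lower bound, and only the word "greatest" is at stake.

**Definition (glb).** A glb of a family $\mathcal F$ of ideals on countable sets is an ideal $\mathcal G$ on a countable set such that (i) $\mathcal G\le_K\mathcal I$ for every $\mathcal I\in\mathcal F$, and (ii) $\mathcal H\le_K\mathcal G$ whenever $\mathcal H$ is an ideal on a countable set with $\mathcal H\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$.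

It is unique up to $\equiv_K$. Note that $\mathcal G$ must live on a countable set.

**Definition ($\mathsf{conv}_\alpha$).** Let $2\le\alpha<\omega_1$ and give $\omega^\alpha+1=\{\gamma:\gamma\le\omega^\alpha\}$ the order topology; it is a countable compact metrizable space. $\mathsf{conv}_\alpha$ is the ideal of all $A\subseteq\omega^\alpha+1$ with only finitely many accumulation points in $\omega^\alpha+1$. More generally, for a countable compact metrizable space $T$ let $\mathsf{conv}(T)$ be the family of subsets of $T$ with finitely many accumulation points.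

These ideals were introduced by Filipów, Kowalczuk and Kwela. For $\alpha=1$ the definition would fail: $\omega+1$ has just one accumulation point, so the whole space would belong to the family. For $\alpha=2$, write $\omega^2+1$ as columns: for each $k$ there are isolated points $\langle k,j\rangle$ $(j\in\omega)$ converging to a point $\langle k\rangle$, and the points $\langle k\rangle$ converge to a top point $\emptyset$. Then $\langle k\rangle$ is an accumulation point of $A$ exactly when $A$ contains infinitely many points of column $k$. So $A\in\mathsf{conv}_2$ if and only if only finitely many columns of $A$ are infinite.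

**Fact 6.** For all $2\le\alpha<\beta<\omega_1$: $\mathsf{conv}_\beta\le_K\mathsf{conv}_\alpha$ and $\mathsf{conv}_\alpha\not\le_K\mathsf{conv}_\beta$.

This known fact is the only external input about the ideals. For completeness I prove it in Section 5. So $\mathcal C$ is a strictly decreasing chain of length $\omega_1$, and we ask for an infimum.

Now the set-theoretic vocabulary. A subset of a poset is centered if each of its finite subsets has a common lower bound in the poset, and a poset is $\sigma$-centered if it is a countable union of centered sets; then it is ccc (every antichain is countable). $\mathrm{MA}_{\aleph_1}$ says that for every ccc poset and every $\aleph_1$ dense sets some filter meets all of them. The cardinal $\mathfrak p$ is the least size of a family of infinite subsets of $\omega$ all of whose finite intersections are infinite and which has no infinite pseudo-intersection; by Bell's theorem, $\mathfrak p>\omega_1$ is equivalent to $\mathrm{MA}_{\aleph_1}$ restricted to $\sigma$-centered posets. The cardinal $\mathfrak b$ is the least size of a family in $\omega^\omega$ not bounded by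 one function modulo finite. A Q-set is an uncountable set $Y$ of reals all of whose subsets are relatively $F_\sigma$ in $Y$. We may take a Q-set $Y$ of size $\aleph_1$ to lie in $2^\omega$: there are only $2^{\aleph_0}$ many $F_\sigma$ sets, so $2^{\aleph_1}\le2^{\aleph_0}$ and $\aleph_1<2^{\aleph_0}$; then each point of $Y$ has arbitrarily small balls whose boundary spheres miss $Y$, so $Y$ is zero-dimensional and embeds into $2^\omega$. We write $A\subseteq^*B$ for "$A\setminus B$ is finite", and $[u]$ for the set of infinite sequences extending the finite sequence $u$.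

## 3. Direct sums settle countable families

For a nonempty countable index set $\Delta$ and ideals $\mathcal I_\xi$ on $X_\xi$ $(\xi\in\Delta)$, let $\bigoplus_\xi\mathcal I_\xi$ be the ideal on $\bigsqcup_\xi X_\xi$ of all $A$ with $A\cap X_\xi\in\mathcal I_\xi$ for every $\xi$. For instance, $\bigoplus_{n\in\omega}\mathrm{Fin}$ consists of the subsets of $\omega\times\omega$ with all columns finite.

**Lemma 7.** $\bigoplus_\xi\mathcal I_\xi$ is a glb of $\{\mathcal I_\xi:\xi\in\Delta\}$.

*Proof.* The inclusion $X_\xi\to\bigsqcup_\xi X_\xi$ pulls $A$ back to $A\cap X_\xi$, so it witnesses $\bigoplus_\xi\mathcal I_\xi\le_K\mathcal I_\xi$. If $f_\xi$ witnesses $\mathcal H\le_K\mathcal I_\xi$ for each $\xi$, let $f=\bigcup_\xi f_\xi$. Then $f^{-1}[B]\cap X_\xi=f_\xi^{-1}[B]\in\mathcal I_\xi$ for $B\in\mathcal H$, so $f$ witnesses $\mathcal H\le_K\bigoplus_\xi\mathcal I_\xi$. $\square$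

This disposes of the small cases. The family $\{\mathsf{conv}_2,\mathsf{conv}_3\}$ has glb $\mathsf{conv}_3$, since it is a chain with a least element. For a countable limit $\lambda$ the family $\{\mathsf{conv}_\beta:2\le\beta<\lambda\}$ has the glb $\bigoplus_{\beta<\lambda}\mathsf{conv}_\beta$. (Kowalczuk showed that this family has a glb and that $\mathsf{conv}_\lambda$ is not one; we do not use this.)

For the full family $\mathcal C$ the obvious move is the direct sum of all $\aleph_1$ members. It stops at once: the disjoint union of $\aleph_1$ sets is uncountable. The natural repair is to squeeze the summands into one countable set $D$, making them overlap only in finite sets. For countably many summands this costs nothing: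

**Lemma 8.** Let $\Delta\ne\emptyset$ be countable, $D$ countable, $K_\xi\subseteq D$ $(\xi\in\Delta)$ infinite with pairwise finite intersections, $b_\xi\colon X_\xi\to K_\xi$ bijections, and
$$\mathcal J=\{B\subseteq D: b_\xi^{-1}[B]\in\mathcal I_\xi\text{ for all }\xi\in\Delta\}.$$
Then $\mathcal J$ is an ideal and $\bigoplus_\xi\mathcal I_\xi\le_K\mathcal J$.

*Proof.* Closure under subsets and finite unions is clear. Finite sets have finite preimages, and $b_\xi^{-1}[D]=X_\xi\notin\mathcal I_\xi$, so $\mathcal J$ is an ideal. Enumerate $\Delta$ as $\xi_0,\xi_1,\dots$ and let $K'_{\xi_n}=K_{\xi_n}\setminus\bigcup_{m<n}K_{\xi_m}$. These sets are pairwise disjoint, and $K_{\xi}\setminus K'_{\xi}$ is finite for each $\xi$. Define $\varphi\colon D\to\bigsqcup_\xi X_\xi$ by $\varphi(n)=b_\xi^{-1}(n)\in X_\xi$ for $n\in K'_\xi$, and let $\varphi$ be constant elsewhere. For $A\in\bigoplus_\xi\mathcal I_\xi$,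
$$\varphi^{-1}[A]\cap K_\xi\subseteq b_\xi[A\cap X_\xi]\cup(K_\xi\setminus K'_\xi),$$
so $b_\xi^{-1}[\varphi^{-1}[A]]$ is contained in $A\cap X_\xi$ together with a finite set, hence lies in $\mathcal I_\xi$. $\square$

For $\aleph_1$ summands the same formula still gives a lower bound: take an almost disjoint family $(K_\xi)_{\xi<\omega_1}$ in $\omega$ and bijections $b_\xi\colon X_\xi\to K_\xi$, and let $\mathcal H=\{B:b_\xi^{-1}[B]\in\mathcal I_\xi\ \forall\xi\}$. But the proof that it dominates other lower bounds breaks: we can no longer disjointify, so we cannot glue witnesses. And there are many almost disjoint families to choose from. The next section turns this abundance into a proof that, under $2^{\aleph_0}<2^{\aleph_1}$, no ideal dominates all these lower bounds unless a countable subfamily suffices.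

## 4. Counting lower bounds along $2^{<\omega_1}$: proof of Theorem 1

A witness between ideals on countable sets is a real, so there are only $2^{\aleph_0}$ of them. If we produce $2^{\aleph_1}$ lower bounds, two of them, $\mathcal H_s$ and $\mathcal H_{s'}$, must reduce to a glb $\mathcal G$ by the *same* function $h$. Then $h^{-1}[B\cup B']\in\mathcal G$ for all $B\in\mathcal H_s$ and $B'\in\mathcal H_{s'}$. So we should arrange that unions $B\cup B'$ already exhaust an ideal that remembers only countably many $\mathcal I_\xi$. This happens if $s$ and $s'$ use the same sets $K_\xi$ for $\xi\le\delta$ and if, past $\delta$, all the $K$'s for $s$ and all the $K$'s for $s'$ are separated by a single set.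

**Step 1: the easy direction.** If $\bigoplus\mathcal F_0\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$, then $\bigoplus\mathcal F_0$ is a lower bound of $\mathcal F$. Any lower bound of $\mathcal F$ is a lower bound of $\mathcal F_0$, hence $\le_K\bigoplus\mathcal F_0$ by Lemma 7. So $\bigoplus\mathcal F_0$ is a glb.

For the other direction write $\mathcal F=\{\mathcal I_\xi:\xi<\omega_1\}$ with repetitions allowed, $\mathcal I_\xi$ on $X_\xi$, and let $\mathcal G$ on the countable set $D$ be a glb of $\mathcal F$.

**Step 2: a tree of separated almost disjoint sets.** We construct infinite $Z_t\subseteq\omega$ and infinite $K_t\subseteq Z_t$ for $t\in2^{<\omega_1}$ with $Z_{t'}\subseteq^*Z_t$ whenever $t\subseteq t'$. Put $Z_\emptyset=\omega$. Given $Z_t$, partition it into three infinite sets $K_t,Z_{t^\frown0},Z_{t^\frown1}$. If $|t|$ is a limit, choose $\xi_0<\xi_1<\cdots$ cofinal in $|t|$; each $Z_{t\restriction\xi_0}\cap\dots\cap Z_{t\restriction\xi_n}$ is infinite, because it contains almost all of $Z_{t\restriction\xi_n}$. Pick distinct $a_n$ in these sets and let $Z_t=\{a_n:n\in\omega\}$. Then $Z_t\subseteq^*Z_{t\restriction\xi_n}$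 for all $n$, hence $Z_t\subseteq^*Z_{t\restriction\xi}$ for all $\xi<|t|$.

If $t\subsetneq t'$, say $t^\frown i\subseteq t'$, then $K_{t'}\subseteq Z_{t'}\subseteq^*Z_{t^\frown i}$ and $Z_{t^\frown i}\cap K_t=\emptyset$; so $K_t\cap K_{t'}$ is finite. Fix bijections $b_t\colon X_{|t|}\to K_t$.

**Step 3: $2^{\aleph_1}$ lower bounds.** For $s\in2^{\omega_1}$ let
$$\mathcal H_s=\{B\subseteq\omega: b_{s\restriction\xi}^{-1}[B]\in\mathcal I_\xi\text{ for all }\xi<\omega_1\}.$$
As in Lemma 8 this is an ideal, and $b_{s\restriction\xi}\colon X_\xi\to\omega$ witnesses $\mathcal H_s\le_K\mathcal I_\xi$. So some $h_s\colon D\to\omega$ witnesses $\mathcal H_s\le_K\mathcal G$.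

**Step 4: two lower bounds with one witness.** There are $2^{\aleph_0}$ functions $D\to\omega$ and $2^{\aleph_1}>2^{\aleph_0}$ many $s$. So $h_s=h_{s'}=:h$ for some $s\ne s'$. Let $\delta$ be least with $s(\delta)\ne s'(\delta)$, and put $t=s\restriction\delta=s'\restriction\delta$, $Z=Z_{t^\frown s(\delta)}$ and $Z'=Z_{t^\frown s'(\delta)}$. Then $Z\cap Z'=\emptyset$. Let
$$\mathcal J=\{B\subseteq\omega: b_{t\restriction\xi}^{-1}[B]\in\mathcal I_\xi\text{ for all }\xi\le\delta\}.$$

**Step 5: $h$ witnesses $\mathcal J\le_K\mathcal G$.** Let $B\in\mathcal J$. For $\xi\le\delta$ we have $s\restriction\xi=s'\restriction\xi=t\restriction\xi$, so the conditions at $\xi\le\delta$ hold for every subset of $B$. For $\xi>\delta$ we have $K_{s\restriction\xi}\subseteq^*Z$, so $(B\setminus Z)\cap K_{s\restriction\xi}$ is finite; hence $B\setminus Z\in\mathcal H_s$. For $\xi>\delta$ we also have $K_{s'\restriction\xi}\subseteq^*Z'$, which is disjoint from $Z$, so $(B\cap Z)\cap K_{s'\restriction\xi}$ is finite; hence $B\cap Z\in\mathcal H_{s'}$. Therefore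
$$h^{-1}[B]=h^{-1}[B\setminus Z]\cup h^{-1}[B\cap Z]\in\mathcal G.$$

**Step 6: conclusion.** By Lemma 8 with $\Delta=\delta+1$, $\bigoplus_{\xi\le\delta}\mathcal I_\xi\le_K\mathcal J\le_K\mathcal G\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$. So the countable set $\mathcal F_0=\{\mathcal I_\xi:\xi\le\delta\}$ works. Repetitions among the indices are harmless: by Lemma 7 the sum over indices and the sum over the set $\mathcal F_0$ are both glb's of $\mathcal F_0$, hence $\equiv_K$.

**Step 7: the family $\mathcal C$.** If $\mathcal C$ had a glb, there would be a countable nonempty $C\subseteq[2,\omega_1)$ with $\bigoplus_{\xi\in C}\mathsf{conv}_\xi\le_K\mathsf{conv}_\beta$ for all $\beta$. Let $\gamma=\sup C<\omega_1$. By Fact 6, $\mathsf{conv}_\gamma\le_K\mathsf{conv}_\xi$ for $\xi\in C$, so by Lemma 7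
$$\mathsf{conv}_\gamma\le_K\bigoplus_{\xi\in C}\mathsf{conv}_\xi\le_K\mathsf{conv}_{\gamma+1},$$
contradicting Fact 6. This proves Theorem 1. $\blacksquare$

## 5. Well-founded trees in place of ordinals, and Fact 6

The positive result needs continuous maps between the spaces $\omega^\alpha+1$ that are built by recursion. Trees are better suited for this than ordinals.

**Definition (the trees $T_\alpha$).** For limit $\alpha<\omega_1$ fix a strictly increasing sequence $(\alpha_k)$ with supremum $\alpha$ and $\alpha_0\ge1$; for $\alpha=\gamma+1$ put $\alpha_k=\gamma$. Let $T_0=\{\emptyset\}$ and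
$$T_\alpha=\{\emptyset\}\cup\{k^\frown s:k\in\omega,\ s\in T_{\alpha_k}\}\subseteq\omega^{<\omega}.$$
Ranks: $\mathrm{rk}(\emptyset)=\alpha$, and $\mathrm{rk}(k^\frown s)$ in $T_\alpha$ is $\mathrm{rk}(s)$ in $T_{\alpha_k}$.

A node of rank $0$ is terminal. A node $s$ of rank $\rho>0$ has all children $s^\frown k$ $(k\in\omega)$, with ranks $\rho_k<\rho$, where $(\rho_k)$ is the sequence fixed for $\rho$. So along each branch ranks strictly decrease. By the choice of the sequences,

(R) if $\mathrm{rk}(p)>\eta$, then $\mathrm{rk}(p^\frown j)\ge\eta$ for all but finitely many $j$.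

Indeed, if $\mathrm{rk}(p)=\gamma+1$, all children have rank $\gamma\ge\eta$; if $\mathrm{rk}(p)$ is a limit, the ranks of the children increase to it.

**Topology.** Let $\mathrm{cone}(s)=\{r\in T_\alpha:s\subseteq r\}$. Basic neighbourhoods of $s$ are
$$U_n(s)=\mathrm{cone}(s)\setminus\bigcup_{k<n}\mathrm{cone}(s^\frown k),$$
and just $\{s\}$ if $s$ is terminal. If $r\in U_n(s)$ and $r\ne s$, then $\mathrm{cone}(r)\subseteq U_n(s)$, so these sets do form neighbourhood bases. Cones are clopen: if $r\notin\mathrm{cone}(s)$, either $r,s$ are incomparable and $\mathrm{cone}(r)$ misses $\mathrm{cone}(s)$, or $r^\frown k\subseteq s$ for some $k$ and $U_{k+1}(r)$ misses $\mathrm{cone}(s)$. Since $U_n(s)\setminus\{s\}=\bigcup_{k\ge n}\mathrm{cone}(s^\frown k)$ for nonterminal $s$,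

(A) $s$ is an accumulation point of $A$ iff $A\cap\mathrm{cone}(s^\frown k)\ne\emptyset$ for infinitely many $k$.

The tree $T_2$ is the column picture of Section 2. The root of $T_\omega$ has children of ranks $\omega_0<\omega_1'<\cdots$ increasing to $\omega$ (we write $\omega_1'$ here only to avoid confusion with the first uncountable ordinal); for the choice $\alpha_k=k+1$ at $\alpha=\omega$, the child $\langle k\rangle$ has rank $k+1$.

**$T_\alpha$ is homeomorphic to $E_\alpha=[1,\omega^\alpha]$.** By induction on $\alpha$; the case $\alpha=0$ is trivial. For $\alpha>0$ let $\gamma_0=0$ and $\gamma_{k+1}=\gamma_k+\omega^{\alpha_k}$. If $\alpha=\gamma+1$, then $\gamma_k=\omega^\gamma\cdot k$; if $\alpha$ is a limit, then $\gamma_{k+1}=\omega^{\alpha_0}+\dots+\omega^{\alpha_k}=\omega^{\alpha_k}$. In both cases $\sup_k\gamma_k=\omega^\alpha$. The intervals $(\gamma_k,\gamma_{k+1}]$ are clopen and isomorphic to $E_{\alpha_k}$ by translation, and the sets $(\gamma_n,\omega^\alpha]$ form a neighbourhood base at $\omega^\alpha$. In $T_\alpha$ the sets $\mathrm{cone}(\langle k\rangle)\cong T_{\alpha_k}$ are clopen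 and the $U_n(\emptyset)$ form a base at $\emptyset$. So homeomorphisms $T_{\alpha_k}\cong E_{\alpha_k}$, together with $\emptyset\mapsto\omega^\alpha$, glue to a homeomorphism.

For $\alpha\ge1$, $x\mapsto1+x$ is an order isomorphism of $[0,\omega^\alpha]$ onto $[1,1+\omega^\alpha]=[1,\omega^\alpha]$, so $E_\alpha\cong\omega^\alpha+1$. Hence for $\alpha\ge2$ we may replace $\mathsf{conv}_\alpha$ by the isomorphic ideal $\mathsf{conv}(T_\alpha)$. In particular each $T_\alpha$ is compact metrizable.

**Lemma 9.** Let $\theta\colon S\to T$ be continuous and finite-to-one between compact metrizable spaces. If $A\subseteq T$ has finitely many accumulation points, so does $\theta^{-1}[A]$.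

*Proof.* Let $p$ be an accumulation point of $\theta^{-1}[A]$ and let distinct $p_n\in\theta^{-1}[A]$ converge to $p$. Then $\theta(p_n)\to\theta(p)$, and $\{\theta(p_n):n\in\omega\}$ is infinite since $\theta$ is finite-to-one. So $\theta(p)$ is an accumulation point of $A$. Thus all accumulation points of $\theta^{-1}[A]$ lie in the $\theta$-preimage of a finite set, which is finite. $\square$

*Proof of Fact 6.* For $\alpha<\beta$ the inclusion $\omega^\alpha+1\to\omega^\beta+1$ is continuous and injective, so it witnesses $\mathsf{conv}_\beta\le_K\mathsf{conv}_\alpha$ by Lemma 9.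

Now let $\alpha,\beta\ge2$ be countable and let $f\colon T_\beta\to T_\alpha$ witness $\mathsf{conv}(T_\alpha)\le_K\mathsf{conv}(T_\beta)$. I show $\beta\le\alpha$. For $p\in T_\beta$ and $q\in T_\alpha$ write $p\sim q$ if there are distinct points $c_i\in T_\beta$ with $c_i\to p$ and $f(c_i)\to q$. By compactness of $T_\alpha$, each $p$ of rank $\ge1$ satisfies $p\sim q$ for some $q$.

(1) *For each $q$ there are only finitely many $p$ with $p\sim q$.* Otherwise let $p_n$ be distinct with $p_n\sim q$. Take a tail $C_n$ of a corresponding sequence with $f[C_n]\subseteq U_n(q)$. Let $B=\bigcup_nf[C_n]$. For every $j$, $B\setminus U_j(q)$ is finite: the sets $f[C_n]$ with $n\ge j$ lie in $U_j(q)$, and each of the others has only finitely many points outside. So $B\in\mathsf{conv}(T_\alpha)$, but $f^{-1}[B]\supseteq C_n$ accumulates at every $p_n$, a contradiction.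

(2) *Only finitely many $p$ satisfy $p\sim q$ for some terminal $q$.* Otherwise there are distinct $p_n\sim q_n$ with $q_n$ terminal. By (1) and compactness we may thin out so that the $q_n$ are distinct and converge. Then $B=\{q_n:n\in\omega\}\in\mathsf{conv}(T_\alpha)$. Since $q_n$ is isolated, $f$ has the value $q_n$ on a sequence of distinct points converging to $p_n$; so $f^{-1}[B]$ accumulates at every $p_n$, a contradiction.

(3) *If $p_n\sim q_n$, the $p_n$ are distinct, $p_n\to p$ and $q_n\to q$, then $p\sim q$.* Choose $c_n$ within $1/n$ of $p_n$, with $f(c_n)$ within $1/n$ of $q_n$ and $c_n$ different from its predecessors (for fixed metrics and $n\ge1$).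

(4) *Every $p$ of rank $\rho\ge2$ satisfies $p\sim q$ for some $q$ with $\mathrm{rk}(q)\ge\rho$.* By induction on $\rho$. The children $p^\frown k$ converge to $p$ and have ranks $\rho_k\ge1$. For all but finitely many $k$ there is $q_k$ with $p^\frown k\sim q_k$ and $\mathrm{rk}(q_k)\ge\rho_k$: if $\rho_k\ge2$ by induction, if $\rho_k=1$ by (2). By (1) each node is $q_k$ for only finitely many $k$, so we can pick infinitely many $k$ for which the $q_k$ are distinct and converge to some $q$. By (3), $p\sim q$. Almost all of these $q_k$ lie in cones of children of $q$, so $\mathrm{rk}(q)>\mathrm{rk}(q_k)\ge\rho_k$ for infinitely many $k$. Hence $\mathrm{rk}(q)\ge\rho$.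

Applied to the root of $T_\beta$, (4) gives a node of $T_\alpha$ of rank $\ge\beta$, so $\beta\le\alpha$. $\square$

## 6. Exact prediction along branches is impossible

Can $\mathcal C$ ever have a glb? A natural candidate places the $T_\alpha$ along $\omega_1$ different branches of the countable tree $\omega^{<\omega}$. Fix distinct $y_\alpha\in\omega^\omega$, injective enumerations $T_\alpha=\{s^\alpha_m:m\in\omega\}$, put $\lambda_\alpha(s^\alpha_m)=y_\alpha\restriction(m+1)$, and let
$$\mathcal G=\{A\subseteq\omega^{<\omega}:\lambda_\alpha^{-1}[A]\in\mathsf{conv}(T_\alpha)\text{ for all }2\le\alpha<\omega_1\}.$$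
This is a lower bound. Given another lower bound $\mathcal H$ with witnesses $f_\alpha\colon T_\alpha\to X$, one would like a single $h\colon\omega^{<\omega}\to X$ with $h\circ\lambda_\alpha=^*f_\alpha$ for every $\alpha$. Then $\lambda_\alpha^{-1}[h^{-1}[B]]$ and $f_\alpha^{-1}[B]$ would differ by a finite set, and $h$ would witness $\mathcal H\le_K\mathcal G$. This plan is dead in ZFC.

**Lemma 10.** For any distinct $y_\alpha$ $(2\le\alpha<\omega_1)$ and $\lambda_\alpha$ as above, there are a lower bound $\mathcal H$ of $\mathcal C$ and witnesses $f_\alpha$ for which no $h$ satisfies $h\circ\lambda_\alpha=^*f_\alpha$ for all $\alpha$.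

*Proof.* Let $f_\alpha(s^\alpha_m)=y_\alpha\restriction(m+2)$ and $\mathcal H=\{B\subseteq\omega^{<\omega}:f_\alpha^{-1}[B]\in\mathsf{conv}(T_\alpha)\ \forall\alpha\}$. Since the $f_\alpha$ are injective, $\mathcal H$ is an ideal, and it is a lower bound. Suppose $h(y_\alpha\restriction(m+1))=y_\alpha\restriction(m+2)$ for all $m\ge n_\alpha$. Uncountably many $\alpha$ share the same $n_\alpha=n$ and the same $y_\alpha\restriction(n+1)$. For these, $h$ computes $y_\alpha\restriction(n+2),y_\alpha\restriction(n+3),\dots$ one after the other, so all these $y_\alpha$ coincide, a contradiction. $\square$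

So a node $y_\alpha\restriction(m+1)$ cannot be asked to know the value at place $m$. It may only be asked for values at places far below $m$. That is precisely what a *continuous* function $e$ on $Y$ offers, as in (U): from $y\restriction n$ one knows an initial segment of $e(y)$ whose length grows with $n$, with no control on how slowly. For countably many points such an $e$ is free of charge: take $y_n$ constant with value $n$; then $\{y_n:n\in\omega\}$ is discrete and every function on it is continuous. For $\omega_1$ points $Y$ cannot be discrete, and (U) is a real assumption. It even implies $2^{\aleph_0}=2^{\aleph_1}$: for each $A\subseteq\omega_1$ take $z_\alpha$ constant $1$ or constant $0$ according to $\alpha\in A$ or not; different $A$ need different $e$, and there are only $2^{\aleph_0}$ continuous $e\colon Y\to\omega^\omega$, since each is determined on a countable dense set.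

The price is a delay: at $s_m$ we only know $f$ on the first $c(m)$ nodes, where $c(m)$ tends to infinity slowly. The way to pay is to use another function instead of $f_\alpha$. We look for $\theta$ defined on $T_\alpha$ such that $\theta(s_m)$ is one of the first $c(m)$ nodes, and such that $\theta$ is continuous and finite-to-one; Lemma 9 then says that $f\circ\theta$ is as good a witness as $f$.

The first thing to try is $\theta\colon T_\alpha\to T_\alpha$: send the root to the root, and send a child $s_m$ of $s_i$ to the child of $\theta(s_i)$ with the largest index below $c(m)$ whose rank is at least $\mathrm{rk}(s_m)$, or to $\theta(s_i)$ itself if there is no such child. This stops at limit ranks. Take $\alpha=\omega$ with children $\langle k\rangle$ of rank $k+1$, suppose the index $m(k)$ of $\langle k\rangle$ increases with $k$, and suppose $c(m)\le m$ for $m\ge1$. A child of rank at least $k+1$ is $\langle l\rangle$ with $l\ge k$, and its index is $m(l)\ge m(k)\ge c(m(k))$, too large. So every child of the root is sent to the root, and $\theta$ is not finite-to-one. The cure is to have rank to spare: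 map $T_\alpha$ into $T_{\alpha+1}$ and keep $\mathrm{rk}(\theta(s))>\mathrm{rk}(s)$. By (R), almost all children of $\theta(s)$ then have rank at least $\mathrm{rk}(s)$, which suffices for *all* children of $s$ at once. Since a lower bound of $\mathcal C$ comes with a witness $f_{\alpha+1}$ on $T_{\alpha+1}$ as well, we can afford this.

## 7. Absorbing the delay: (U) gives a greatest lower bound

Assume (U), with points $y_\alpha$.

**Step 1: branches that also carry the trees.** The recursion defining $\theta$ must be readable from the branch. For $2\le\alpha<\omega_1$ fix injective enumerations $T_\alpha=\{s^\alpha_m:m\in\omega\}$, with proper initial segments listed earlier (so $s^\alpha_0=\emptyset$), and $T_{\alpha+1}=\{t^\alpha_m:m\in\omega\}$ with $t^\alpha_0=\emptyset$. Let $\bar y_\alpha(m)\in\omega$ be a code, under a fixed coding of finite objects, of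
$$\bigl(y_\alpha(m),\ s^\alpha_m,\ t^\alpha_m,\ \{(i,j):i,j\le m,\ \mathrm{rk}(t^\alpha_j)>\mathrm{rk}(s^\alpha_i)\}\bigr),$$
and let $\bar Y=\{\bar y_\alpha:2\le\alpha<\omega_1\}$. The $\bar y_\alpha$ are distinct, and $\bar y_\alpha\mapsto y_\alpha$ is continuous. Composing the function from (U) with this map we get: for all $(z_\alpha)$ in $\omega^\omega$ there is a continuous $e\colon\bar Y\to\omega^\omega$ with $e(\bar y_\alpha)=^*z_\alpha$ for all $\alpha\ge2$.

**Step 2: the candidate.** Let $\lambda_\alpha(s^\alpha_m)=\bar y_\alpha\restriction(m+1)$, which is injective, and let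
$$\mathcal G=\{A\subseteq\omega^{<\omega}:\lambda_\alpha^{-1}[A]\in\mathsf{conv}(T_\alpha)\text{ for all }2\le\alpha<\omega_1\}.$$
Finite sets belong to $\mathcal G$ because $\lambda_\alpha$ is injective, and $\omega^{<\omega}\notin\mathcal G$ because $T_\alpha\notin\mathsf{conv}(T_\alpha)$. So $\mathcal G$ is an ideal on a countable set, and $\lambda_\alpha$ witnesses $\mathcal G\le_K\mathsf{conv}(T_\alpha)$ for every $\alpha$.

**Step 3: one continuous function for a given lower bound.** Let $\mathcal H$ be any lower bound of $\mathcal C$, without loss of generality on $\omega$, and let $f_\alpha\colon T_\alpha\to\omega$ witness $\mathcal H\le_K\mathsf{conv}(T_\alpha)$. Put $z_\alpha(k)=f_{\alpha+1}(t^\alpha_k)$ and take $e$ as in Step 1 for $(z_\alpha)$. To measure how much of $e$ is decided by a node $u\in\omega^{<\omega}$ with $\bar Y\cap[u]\ne\emptyset$, let $e_u$ be the longest $w\in\omega^{<\omega}$ with $|w|\le|u|$ and $w\subseteq e(y)$ for all $y\in\bar Y\cap[u]$. If $u\subseteq u'$ then $e_u\subseteq e_{u'}$, since $e_u$ is a candidate for $u'$. By continuity of $e$ at $y\in\bar Y$, $|e_{y\restriction n}|\to\infty$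 as $n\to\infty$. Let
$$c_\alpha(m)=|e_{\bar y_\alpha\restriction(m+1)}|.$$
This is nondecreasing in $m$, tends to infinity, and is at most $m+1$.

**Step 4: the maps $\theta_\alpha\colon T_\alpha\to T_{\alpha+1}$.** We now define the slow maps. Fix $\alpha$ and drop it from the notation. We define $k(m)$ recursively and put $\theta(s_m)=t_{k(m)}$. Let $k(0)=0$. For $m\ge1$ let $s_i$, $i<m$, be the parent of $s_m$, and let
$$J_m=\{j<c(m):t_j\text{ is a child of }t_{k(i)}\text{ and }\mathrm{rk}(t_j)>\mathrm{rk}(s_m)\}.$$
Put $k(m)=\max J_m$ if $J_m\ne\emptyset$, and $k(m)=k(i)$ otherwise.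

**Step 5: $\theta$ is slow and readable.** Either $k(m)=0$ or $k(m)<c(m)\le m+1$: this is clear if $J_m\ne\emptyset$, and if $k(m)=k(i)$ it follows by induction from $c(i)\le c(m)$. So $k(m)\le m$, and $k(m)<c(m)$ whenever $c(m)\ge1$, i.e. for all but finitely many $m$. Moreover, with $e$ fixed, $k(m)$ depends only on $\bar y\restriction(m+1)$. Indeed the recursion up to $m$ uses the values $c(m')$ for $m'\le m$, the nodes $s_0,\dots,s_m$ and $t_0,\dots,t_m$ (all indices $j<c(m)$ and $k(i)$ are at most $m$), and comparisons of ranks with indices at most $m$. All this is read off $\bar y\restriction(m+1)$.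

**Step 6: $\theta$ keeps rank to spare.** We claim $\mathrm{rk}(\theta(s))>\mathrm{rk}(s)$ for all $s\in T_\alpha$. At the root, $\alpha+1>\alpha$. At $s_m$ with parent $s_i$: if $J_m\ne\emptyset$ it holds by definition; if $J_m=\emptyset$, then $\mathrm{rk}(\theta(s_m))=\mathrm{rk}(\theta(s_i))>\mathrm{rk}(s_i)>\mathrm{rk}(s_m)$.

**Step 7: $\theta$ is monotone.** The image of a child is the image of its parent or a child of it. So $s\subseteq r$ implies $\theta(s)\subseteq\theta(r)$, and $\theta[\mathrm{cone}(s)]\subseteq\mathrm{cone}(\theta(s))$.

**Step 8: children of $s$ go to children of $\theta(s)$, and these tend to $\theta(s)$.** Let $s$ be nonterminal and $p=\theta(s)$. We claim that for all large $k$, $\theta(s^\frown k)=p^\frown l_k$ with $l_k\to\infty$. By Step 6 and (R) with $\eta=\mathrm{rk}(s)$, all but finitely many children of $p$ have rank $\ge\mathrm{rk}(s)$, hence rank $>\mathrm{rk}(s^\frown k)$ for *every* $k$. Call these children good. Let $m(k)$ be the index of $s^\frown k$. As $k\to\infty$, $m(k)\to\infty$ and so $c(m(k))\to\infty$. The set $J_{m(k)}$ contains every $j<c(m(k))$ for which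 $t_j$ is good. There are infinitely many good children, so $J_{m(k)}\ne\emptyset$ for large $k$ and $\max J_{m(k)}\to\infty$. Thus $\theta(s^\frown k)$ is a child of $p$ for large $k$, and each child of $p$ occurs for only finitely many $k$; that is, $l_k\to\infty$.

**Step 9: $\theta$ is continuous.** Terminal $s$ are isolated. If $s$ is nonterminal and $p=\theta(s)$, let $n$ be given. For all large $k$, Steps 7 and 8 give $\theta[\mathrm{cone}(s^\frown k)]\subseteq\mathrm{cone}(p^\frown l_k)\subseteq U_n(p)$. So $\theta[U_K(s)]\subseteq U_n(p)$ for some $K$.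

**Step 10: $\theta$ is finite-to-one.** If $\theta^{-1}(p)$ is infinite, it has an accumulation point $s$ in the compact space $T_\alpha$, and $\theta(s)=p$ by continuity. By (A), $\theta^{-1}(p)$ meets $\mathrm{cone}(s^\frown k)$ for infinitely many $k$. But for large $k$, $\theta[\mathrm{cone}(s^\frown k)]\subseteq\mathrm{cone}(p^\frown l_k)$, and $p\notin\mathrm{cone}(p^\frown l_k)$. This is a contradiction.

**Step 11: the witness $h\colon\omega^{<\omega}\to\omega$.** If $u=\bar y_\alpha\restriction(m+1)$ for some $\alpha,m$ and $k_\alpha(m)<|e_u|$, let $h(u)=e_u(k_\alpha(m))$; otherwise let $h(u)=0$. Here $m=|u|-1$, and by Step 5 the number $k_\alpha(m)$ is the same for all $\alpha$ with $u\subseteq\bar y_\alpha$, so $h$ is well defined.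

Fix $\alpha$. For all but finitely many $m$ we have $k_\alpha(m)<c_\alpha(m)=|e_{\bar y_\alpha\restriction(m+1)}|$, and then $h(\bar y_\alpha\restriction(m+1))=e(\bar y_\alpha)(k_\alpha(m))$. Now $e(\bar y_\alpha)$ and $z_\alpha$ differ at only finitely many arguments, and $m\mapsto k_\alpha(m)$ is finite-to-one by Step 10. So for all but finitely many $m$,
$$h(\lambda_\alpha(s^\alpha_m))=z_\alpha(k_\alpha(m))=f_{\alpha+1}(t^\alpha_{k_\alpha(m)})=f_{\alpha+1}(\theta_\alpha(s^\alpha_m)).$$

**Step 12: conclusion.** Let $B\in\mathcal H$. By Step 11, $\lambda_\alpha^{-1}[h^{-1}[B]]$ differs by a finite set from $\theta_\alpha^{-1}[f_{\alpha+1}^{-1}[B]]$. Since $f_{\alpha+1}^{-1}[B]\in\mathsf{conv}(T_{\alpha+1})$, Lemma 9 puts the latter set in $\mathsf{conv}(T_\alpha)$. As $\alpha$ was arbitrary, $h^{-1}[B]\in\mathcal G$. So $\mathcal H\le_K\mathcal G$, and $\mathcal G$ is a glb of $\mathcal C$. This proves the first assertion of Theorem 2. $\blacksquare$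

## 8. Two sources of the principle (U)

**Proposition 11.** $\mathrm{MA}_{\aleph_1}$ for $\sigma$-centered posets implies (U). In fact any distinct $y_\alpha\in2^\omega$ $(\alpha<\omega_1)$ work.

*Proof.* Let $(z_\alpha)$ be given. We force a function of the form $e(y)(i)=E_i(y\restriction n_i)$, which is continuous whatever the $n_i$ and $E_i$ are.

**Step 1: the poset.** Let $\mathbb P$ be the set of pairs $p=(a_p,F_p)$ where $a_p=\langle(n_i,E_i):i<k_p\rangle$ is a finite sequence with $n_i\in\omega$ and $E_i\colon2^{n_i}\to\omega$, and $F_p\subseteq\omega_1$ is finite. Put $q\le p$ iff $a_q$ extends $a_p$, $F_q\supseteq F_p$, and $E_i(y_\alpha\restriction n_i)=z_\alpha(i)$ whenever $k_p\le i<k_q$ and $\alpha\in F_p$. If $r\le q\le p$, the last condition for $r\le p$ comes from $q\le p$ when $i<k_q$ and from $r\le q$ and $F_p\subseteq F_q$ when $i\ge k_q$; so the order is transitive.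

**Step 2: it is $\sigma$-centered.** Finitely many conditions with the same first coordinate $a$ have the common lower bound $(a,\bigcup F)$, with the union over their second coordinates. There are only countably many possible $a$.

**Step 3: dense sets.** $\{p:\alpha\in F_p\}$ is dense, since $(a_p,F_p\cup\{\alpha\})\le p$. $\{p:k_p\ge k\}$ is dense: to extend $a_p$ by one more pair at place $i=k_p$, choose $n_i$ so large that the $y_\alpha\restriction n_i$, $\alpha\in F_p$, are distinct, set $E_i(y_\alpha\restriction n_i)=z_\alpha(i)$ for these $\alpha$, and $E_i=0$ elsewhere.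

**Step 4: the function $e$.** A filter meeting these $\aleph_1$ dense sets has pairwise compatible $a_p$'s, whose union is a sequence $(n_i,E_i)_{i\in\omega}$. Put $e(y)(i)=E_i(y\restriction n_i)$. Given $\alpha$, pick $p$ in the filter with $\alpha\in F_p$. For $i\ge k_p$ pick $q$ in the filter with $k_q>i$ and a common extension $r$ of $p$ and $q$; then $k_p\le i<k_r$ and $r\le p$ give $E_i(y_\alpha\restriction n_i)=z_\alpha(i)$. So $e(y_\alpha)=^*z_\alpha$. $\square$

Full $\mathrm{MA}_{\aleph_1}$ implies the hypothesis, since $\sigma$-centered posets are ccc, and by Bell's theorem $\mathfrak p>\omega_1$ is equivalent to it.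

**Proposition 12.** If $\mathfrak b>\omega_1$ and there is a Q-set of size $\aleph_1$, then (U) holds.

*Proof.* Let $Y\subseteq2^\omega$ be a Q-set of size $\aleph_1$, enumerated without repetitions as $\{y_\alpha:\alpha<\omega_1\}$. A family $(z_\alpha)$ is the same as a function $z\colon Y\to\omega^\omega$.

**Step 1: guess $z(y)(i)$ from finite parts of $y$.** As $Y$ is a Q-set, there are closed $C_{i,v,l}\subseteq2^\omega$ with $\{y\in Y:z(y)(i)=v\}=Y\cap\bigcup_lC_{i,v,l}$. Enumerate $\omega\times\omega=\{(v_j,l_j):j\in\omega\}$. For $u\in2^n$ let $\varphi_i(u)=v_j$ for the least $j\le n$ with $[u]\cap C_{i,v_j,l_j}\ne\emptyset$, and $\varphi_i(u)=0$ if there is no such $j$.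

**Step 2: the guesses become correct.** Let $y\in Y$ and let $j^*$ be least with $y\in C_{i,v_{j^*},l_{j^*}}$. It exists, and $v_{j^*}=z(y)(i)$. For each $j<j^*$ the closed set $C_{i,v_j,l_j}$ does not contain $y$, so it misses $[y\restriction n]$ for large $n$; and $[y\restriction n]$ always meets $C_{i,v_{j^*},l_{j^*}}$. So there is $N_y(i)$ with $\varphi_i(y\restriction n)=z(y)(i)$ for all $n\ge N_y(i)$.

**Step 3: one modulus for all $y$.** Since $|Y|=\aleph_1<\mathfrak b$, there is $N\in\omega^\omega$ dominating every $N_y$ modulo finite. Put $e(y)(i)=\varphi_i(y\restriction N(i))$. Then $e$ is continuous, and $e(y)(i)=z(y)(i)$ whenever $N(i)\ge N_y(i)$, i.e. for all but finitely many $i$. $\square$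

Propositions 11 and 12 complete the proof of Theorem 2.

## 9. Decoding a subset of $\omega_1$ from a reduction: proof of Theorem 3

Suppose $\mathcal C$ has a glb $\mathcal G$ and fix witnesses $g_\alpha$ of $\mathcal G\le_K\mathsf{conv}(T_\alpha)$. For an arbitrary $s\colon[2,\omega_1)\to2$ we want a lower bound $\mathcal H$ depending on $s$ such that *any* witness $h$ of $\mathcal H\le_K\mathcal G$ lets us compute $s(\alpha)$ from $g_\alpha$ in a Borel way. The composition $h\circ g_\alpha$ is some witness of $\mathcal H\le_K\mathsf{conv}(T_\alpha)$, about which we know nothing else. So we first need a rigidity statement about such witnesses: if $\mathcal H$ spreads the $T_\beta$ along branches $K_\beta$ of $2^{<\omega}$, a witness must concentrate on finitely many branches, and those with $\beta\ge\alpha$ must carry a large part.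

**Lemma 13.** Let $w_\beta\in2^\omega$ $(2\le\beta<\omega_1)$ be distinct, $K_\beta=\{w_\beta\restriction n:n\in\omega\}$, $\kappa_\beta\colon T_\beta\to K_\beta$ bijections, and $\mathcal H=\{B\subseteq2^{<\omega}:\kappa_\beta^{-1}[B]\in\mathsf{conv}(T_\beta)\ \forall\beta\}$. Let $f\colon T_\alpha\to2^{<\omega}$ witness $\mathcal H\le_K\mathsf{conv}(T_\alpha)$, where $2\le\alpha<\omega_1$. Then

(i) there is a finite $F\subseteq[2,\omega_1)$ with $f^{-1}[2^{<\omega}\setminus\bigcup_{\beta\in F}K_\beta]\in\mathsf{conv}(T_\alpha)$;

(ii) for each such $F$, $f^{-1}[\bigcup_{\beta\in F,\,\beta\ge\alpha}K_\beta]\notin\mathsf{conv}(T_\alpha)$.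

*Proof.* $K_\beta\cap K_{\beta'}$ is finite for $\beta\ne\beta'$, and $\mathcal H$ is an ideal.

**Step 1: many convergent sequences if (i) fails.** Suppose (i) fails. We choose recursively infinite $C_n\subseteq T_\alpha$ converging to pairwise distinct points $p_n$, each of one of the types

(a) $f$ is constant on $C_n$, with value $v_n$;

(b) $f$ is injective on $C_n$ and $f[C_n]\subseteq K_{\beta_n}$ for some $\beta_n$;

(c) $f$ is injective on $C_n$ and $f[C_n]\cap K_\beta$ is finite for all $\beta$;

and with $f[C_n]\cap K_{\beta_m}=\emptyset$ whenever $m<n$ and $C_m$ has type (b). At stage $n$, the $f$-preimage of the complement of these finitely many $K_{\beta_m}$ has infinitely many accumulation points, since (i) fails. Choose $p_n$ among them, different from the earlier ones, and an infinite subset of this preimage converging to $p_n$. On an infinite subset of it $f$ is constant or injective; in the latter case, either the image meets some $K_\beta$ in an infinite set and we pass to type (b), or it does not and we have type (c). The indices $\beta_n$ of type (b) are distinct, because for $m<n$ the infinite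 set $f[C_n]\subseteq K_{\beta_n}$ is disjoint from $K_{\beta_m}$. Some type occurs infinitely often; we keep only those $n$. In each case we look for $B\in\mathcal H$ for which $f^{-1}[B]$ accumulates at infinitely many $p_n$; this contradicts $f^{-1}[B]\in\mathsf{conv}(T_\alpha)$.

**Step 2: type (a).** Since $\{v\}\in\mathcal H$, $f^{-1}[\{v\}]\in\mathsf{conv}(T_\alpha)$, so each $v$ equals $v_n$ for only finitely many $n$. Thin out so that the $v_n$ are distinct. If $\{v_n\}\cap K_\beta$ is infinite for some $\beta$, then by compactness of $T_\beta$ choose an infinite $N$ with $B=\{v_n:n\in N\}\subseteq K_\beta$ and $\kappa_\beta^{-1}[B]$ a convergent sequence; for $\gamma\ne\beta$, $B\cap K_\gamma$ is finite, so $B\in\mathcal H$. Otherwise let $B$ be the set of all $v_n$; it meets every $K_\beta$ in a finite set, so $B\in\mathcal H$. In both cases $f^{-1}[B]$ contains infinitely many of the $C_n$, a contradiction.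

**Step 3: types (b) and (c), thinning.** In type (b) thin $C_n$ so that $\kappa_{\beta_n}^{-1}[f[C_n]]$ is a convergent sequence. By compactness of $2^{\le\omega}$ thin further so that the infinite set $f[C_n]$ converges to some $v_n\in2^\omega$, i.e. every $v_n\restriction k$ is an initial segment of almost all members of $f[C_n]$. By compactness of $2^\omega$ choose $v\in2^\omega$ and indices $n_0<n_1<\cdots$ with $v_{n_j}\restriction j=v\restriction j$, and delete finitely many points of each $C_{n_j}$ so that all members of $f[C_{n_j}]$ extend $v\restriction j$.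

One branch could be dangerous, namely $v$ itself. If $v=w_{\beta^*}$ for some $\beta^*$, drop in type (b) the at most one $j$ with $\beta_{n_j}=\beta^*$. For every remaining $j$, $f[C_{n_j}]\cap K_{\beta^*}$ is finite: in type (c) by definition, in type (b) because $K_{\beta_{n_j}}\cap K_{\beta^*}$ is finite. Remove from $C_{n_j}$ the finitely many points mapped into $K_{\beta^*}$.

**Step 4: types (b) and (c), the set $B$.** Let $B=\bigcup_jf[C_{n_j}]$ over the remaining $j$. If $\beta^*$ exists, $B\cap K_{\beta^*}=\emptyset$. Let $w_\beta\ne v$, say $w_\beta\restriction k\ne v\restriction k$. For $j\ge k$ all members of $f[C_{n_j}]$ extend $v\restriction k$, so they are not initial segments of $w_\beta$. Hence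
$$B\cap K_\beta\subseteq\bigcup_{j<k}\bigl(f[C_{n_j}]\cap K_\beta\bigr).$$
Each of these finitely many sets is finite, or else $\beta=\beta_{n_j}$ and its $\kappa_\beta$-preimage lies in a convergent sequence. So $\kappa_\beta^{-1}[B]\in\mathsf{conv}(T_\beta)$. Thus $B\in\mathcal H$, but $f^{-1}[B]$ accumulates at all remaining $p_{n_j}$, a contradiction. This proves (i).

**Step 5: proof of (ii).** Here the point is that small $\beta$ alone cannot carry $T_\alpha$, by Fact 6. Let $F'=\{\beta\in F:\beta<\alpha\}$ and $K=\bigcup_{\beta\in F'}K_\beta$, and suppose that the set in (ii) is in $\mathsf{conv}(T_\alpha)$. With (i), $R=f^{-1}[2^{<\omega}\setminus K]\in\mathsf{conv}(T_\alpha)$. In particular $F'\ne\emptyset$, since otherwise $R=T_\alpha$. Let $\mathcal J=\{B\subseteq2^{<\omega}:\kappa_\beta^{-1}[B]\in\mathsf{conv}(T_\beta)\ \forall\beta\in F'\}$. If $B\in\mathcal J$, then $B\cap K\in\mathcal H$: for $\beta\in F'$ this is clear, and for $\gamma\notin F'$ the set $K\cap K_\gamma$ is finite. So $f^{-1}[B]\subseteq f^{-1}[B\cap K]\cup R\in\mathsf{conv}(T_\alpha)$, and $f$ witnesses $\mathcal J\le_K\mathsf{conv}(T_\alpha)$.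 By Fact 6 and Lemma 7 (first relation) and Lemma 8 (second relation),
$$\mathsf{conv}_{\max F'}\le_K\bigoplus_{\beta\in F'}\mathsf{conv}_\beta\le_K\mathcal J\le_K\mathsf{conv}_\alpha,$$
with $\max F'<\alpha$. This contradicts Fact 6. $\square$

*Proof of Theorem 3.*

**Step 1: the set $Y$.** Let $\mathcal G$, without loss of generality on $\omega$, be a glb of $\mathcal C$, and let $g_\alpha\colon T_\alpha\to\omega$ witness $\mathcal G\le_K\mathsf{conv}(T_\alpha)$. Fix distinct $x_\alpha\in2^\omega$ and injective enumerations $(s^\alpha_m)_{m\in\omega}$ of $T_\alpha$. Let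
$$y_\alpha=\bigl(x_\alpha,(s^\alpha_m)_m,(g_\alpha(s^\alpha_m))_m\bigr)\in2^\omega\times(\omega^{<\omega})^\omega\times\omega^\omega,\qquad Y=\{y_\alpha:2\le\alpha<\omega_1\}.$$
The $y_\alpha$ are distinct, so $|Y|=\aleph_1$, and the product is a zero-dimensional Polish space. Let $s\colon[2,\omega_1)\to2$ be arbitrary. Note that $Y$ does not depend on $s$. We show that $\{y_\alpha:s(\alpha)=1\}$ is relatively $\mathbf\Delta^0_5$ in $Y$; as $s$ is arbitrary, this gives all subsets of $Y$.

**Step 2: a lower bound carrying $s$.** By Lemma 13 the mass of $T_\alpha$ goes partly to branches $K_\beta$ with $\beta\ge\alpha$, but we do not know which ones. So every $w_\beta$ with $\beta\ge\alpha$ should contain the value $s(\alpha)$, labelled by $x_\alpha$ so that it can be found. For each $\beta$ enumerate $[2,\beta]=\{\gamma^\beta_i:i\in\omega\}$, repetitions allowed. With a pairing bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$ put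
$$w_\beta(\langle i,0\rangle)=s(\gamma^\beta_i),\qquad w_\beta(\langle i,j+1\rangle)=x_{\gamma^\beta_i}(j).$$
So row $i$ of $w_\beta$ consists of a bit followed by a label. Since $w_\beta$ determines the set $\{x_\gamma:2\le\gamma\le\beta\}$, the $w_\beta$ are distinct. Choose bijections $\kappa_\beta\colon T_\beta\to K_\beta$ and form $\mathcal H$ as in Lemma 13. It is a lower bound of $\mathcal C$ via the $\kappa_\beta$, so some $h\colon\omega\to2^{<\omega}$ witnesses $\mathcal H\le_K\mathcal G$. Then $f_\alpha=h\circ g_\alpha$ witnesses $\mathcal H\le_K\mathsf{conv}(T_\alpha)$, for every $\alpha$.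

**Step 3: reading a finite string.** For $x\in2^\omega$ and $t\in2^{<\omega}$ let $I_x(t)$ be the least $i$ with $\langle i,0\rangle<|t|$ such that $t(\langle i,j+1\rangle)=x(j)$ for all $j$ with $\langle i,j+1\rangle<|t|$; it is undefined if there is no such $i$. Let $\mathrm{val}_x(t)=t(\langle I_x(t),0\rangle)$. A statement "$I_x(t)\le I_0$" includes that $I_x(t)$ is defined. Since the $x_\gamma$ are distinct, we have:

- If $\beta\ge\alpha$ and $i^*_\beta$ is the least $i$ with $\gamma^\beta_i=\alpha$, then for all but finitely many $n$, $I_{x_\alpha}(w_\beta\restriction n)=i^*_\beta$ and $\mathrm{val}_{x_\alpha}(w_\beta\restriction n)=s(\alpha)$. Indeed row $i^*_\beta$ always agrees with $x_\alpha$, and each of the finitely many earlier rows carries a label different from $x_\alpha$, which shows once $n$ is large.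
- If $\beta<\alpha$, then for each $I_0$ only finitely many $n$ satisfy $I_{x_\alpha}(w_\beta\restriction n)\le I_0$, because every row of $w_\beta$ carries a label different from $x_\alpha$.

**Step 4: deciding $s(\alpha)$ by the size of a set.** Put
$$E^\alpha_{I_0,v}=\{r\in T_\alpha:I_{x_\alpha}(f_\alpha(r))\le I_0,\ \mathrm{val}_{x_\alpha}(f_\alpha(r))=v\}.$$
We claim that $s(\alpha)=v$ if and only if $E^\alpha_{I_0,v}\notin\mathsf{conv}(T_\alpha)$ for some $I_0$.

Let $F$ be as in Lemma 13(i) for $f_\alpha$, and recall that $f_\alpha$-preimages of finite sets are in $\mathsf{conv}(T_\alpha)$, since finite sets are in $\mathcal H$. Let $v\ne s(\alpha)$ and let $I_0$ be arbitrary. For each $\beta\in F$ only finitely many members $t$ of $K_\beta$ satisfy $I_{x_\alpha}(t)\le I_0$ and $\mathrm{val}_{x_\alpha}(t)=v$: by the first bullet of Step 3 if $\beta\ge\alpha$, by the second if $\beta<\alpha$. So $E^\alpha_{I_0,v}\cap f_\alpha^{-1}[K_\beta]$ is contained in the preimage of a finite set for every $\beta\in F$, and with (i) it follows that $E^\alpha_{I_0,v}\in\mathsf{conv}(T_\alpha)$. Now let $v=s(\alpha)$, and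 let $I_0$ exceed $i^*_\beta$ for all $\beta\in F$ with $\beta\ge\alpha$. By the first bullet, $E^\alpha_{I_0,v}$ contains $f_\alpha^{-1}[\bigcup_{\beta\in F,\beta\ge\alpha}K_\beta]$ minus the preimage of a finite set. By (ii) the former is not in $\mathsf{conv}(T_\alpha)$, hence neither is $E^\alpha_{I_0,v}$.

**Step 5: complexity.** For $y=(x,(s_m),(g_m))$ and $v\in\{0,1\}$ consider the condition
$$\exists I_0\,\forall N\,\exists l\ge N\,\forall k_0\,\exists k\ge k_0\,\exists m\ \bigl[\,s_m\supseteq s_l{}^\frown k,\ I_x(h(g_m))\le I_0,\ \mathrm{val}_x(h(g_m))=v\,\bigr].$$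
For fixed parameters the bracket depends only on $s_m,s_l,g_m$ and finitely many values of $x$ (how many is determined by $g_m$), so it is clopen in $y$. Counting the alternations from the inside, $\exists k\,\exists m$ gives an open set, and $\forall k_0$, $\exists l$, $\forall N$, $\exists I_0$ lead through $\mathbf\Pi^0_2$, $\mathbf\Sigma^0_3$, $\mathbf\Pi^0_4$ to $\mathbf\Sigma^0_5$. For $y=y_\alpha$, (A) shows that the part from $\forall k_0$ on says that $s^\alpha_l$ is an accumulation point of $E^\alpha_{I_0,v}$. Since the enumeration is injective, the whole condition says that some $E^\alpha_{I_0,v}$ has infinitely many accumulation points. By Step 4 this means $s(\alpha)=v$.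

Taking $v=1$ and $v=0$, both $\{y_\alpha:s(\alpha)=1\}$ and its complement in $Y$ are relatively $\mathbf\Sigma^0_5$ in $Y$. So the set is relatively $\mathbf\Delta^0_5$. $\blacksquare$

## 10. Cohen reals destroy relative Borelness: proof of Corollary 4

Let $M\models\mathrm{GCH}$, let $G\colon\omega_2\to2$ be $\mathrm{Fn}(\omega_2,2)$-generic over $M$, where $\mathrm{Fn}(J,2)$ is the poset of finite partial functions from $J$ to $2$. We recall the standard facts. The poset is ccc, so cardinals are preserved. By counting nice names, $2^{\aleph_0}=2^{\aleph_1}=\aleph_2$ in $M[G]$. A real of $M[G]$ lies in $M[G\restriction C]$ for some countable $C\in M$, $C\subseteq\omega_2$; an $\omega_1$-sequence of reals lies in $M[G\restriction I]$ for some $I\in M$, $I\subseteq\omega_2$, with $|I|\le\aleph_1$. By the product lemma, if $J,L\in M$ are disjoint subsets of $\omega_2$, then $G\restriction J$ is $\mathrm{Fn}(J,2)$-generic over $M[G\restriction L]$.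

By Theorem 3 it suffices to show that in $M[G]$ no set $Y=\{y_\alpha:\alpha<\omega_1\}$ of distinct points of a zero-dimensional Polish space has all its subsets relatively Borel. Such a space embeds into $\omega^\omega$, so we take $y_\alpha\in\omega^\omega$.

**Step 1: a subset of $Y$ coded by new Cohen bits.** Choose $I$ as above with $\langle y_\alpha:\alpha<\omega_1\rangle\in M[G\restriction I]$. In $M$ choose a sequence $\langle j_\alpha:\alpha<\omega_1\rangle$ of distinct elements of $\omega_2\setminus I$. Let $A=\{y_\alpha:G(j_\alpha)=1\}$.

**Step 2: a Borel code would know too much.** Suppose $A=Y\cap B$ with $B$ Borel. A code of $B$ is a real, so it lies in $M[G\restriction C]$ for a countable $C\in M$. Let $N=M[G\restriction(I\cup C)]$. It contains the code and the sequence $\langle y_\alpha\rangle$, and membership in a coded Borel set is absolute. Since the $y_\alpha$ are distinct, $G(j_\alpha)=1$ iff $y_\alpha\in B$; so the function $\alpha\mapsto G(j_\alpha)$ is in $N$. Let $J=\{j_\alpha:\alpha<\omega_1,\ j_\alpha\notin C\}$. Then $J\in M$, and as $\langle j_\alpha\rangle\in M$, we get $G\restriction J\in N$.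

**Step 3: contradiction.** $J$ is infinite, because $C$ is countable, and it is disjoint from $I\cup C$. So $G\restriction J$ is $\mathrm{Fn}(J,2)$-generic over $N$. As every condition in $\mathrm{Fn}(J,2)$ has incompatible extensions, a generic for it over $N$ is never an element of $N$. This contradicts Step 2, so the set $A$ is not relatively Borel in $Y$, and $\mathcal C$ has no glb in $M[G]$. $\blacksquare$
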